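\title{Strong weightings of nice hypergraphs with a bounded number of weights}

\begin{abstract}
A weighting of the edges of a hypergraph by integers from $\{1,\dots,w\}$ is strong if the vertices of every edge have pairwise distinct weighted degrees. A strong weighting exists for some $w$ exactly when the hypergraph is nice, that is, when no two vertices of an edge lie in the same set of edges. We prove the conjecture that for nice $r$-uniform hypergraphs $w$ can be bounded in terms of $r$ alone: $w=4r^3-4r^2+1$ always suffices. The proof has two steps. An extremal choice of an orientation of the pairs of vertices gives real weights of absolute value at most $r(r-1)s$ whose vertex sums differ by at least $s$ inside every edge, and a Beck--Fiala rounding turns them into integers. For regular hypergraphs the real bound is halved, and it is then sharp whenever $r-1$ is a prime power.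
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All hypergraphs in this paper are finite. Let $H=(V,E)$ be a hypergraph. It is \emph{$r$-uniform} if every edge has exactly $r$ vertices. For a vertex $v$ we write $E(v)=\{e\in E: v\in e\}$ and $d(v)=|E(v)|$; the hypergraph is \emph{regular} if all degrees $d(v)$ are equal. A weighting $\omega:E\to\mathbb Z$ gives each vertex the \emph{weighted degree}
\[
\sigma_\omega(v)=\sum_{e\ni v}\omega(e).
\]
For a positive integer $w$, the hypergraph $H$ is \emph{strongly $w$-weighted} if there is a weighting $\omega:E\to\{1,\dots,w\}$ with $\sigma_\omega(u)\ne\sigma_\omega(v)$ for every edge $e$ and all distinct $u,v\in e$; such an $\omega$ is called \emph{strong}. Thus the weighted degrees must color the vertices so that no edge sees a color twice, and the colors can be influenced only through the edges.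

Edges that contain both $u$ and $v$ cancel in the difference of their weighted degrees:
\begin{equation}\label{eq:diff}
\sigma_\omega(u)-\sigma_\omega(v)=\sum_{e\in E(u)\setminus E(v)}\omega(e)-\sum_{e\in E(v)\setminus E(u)}\omega(e).
\end{equation}
Only the set $D(u,v)=E(u)\,\triangle\,E(v)$ of edges containing exactly one of $u,v$ matters. If $D(u,v)=\emptyset$ for two distinct vertices of an edge, no weighting is strong. We call $H$ \emph{nice} if $D(u,v)\neq\emptyset$ for every two distinct vertices $u,v$ of a common edge. A simple graph, for instance, is nice exactly when none of its components is a single edge. Niceness is the only obstruction, and a greedy argument gives a first bound on $w$.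

\begin{proposition}\label{prop:greedy}
Let $r,\Delta\ge2$. A nice $r$-uniform hypergraph with all degrees at most $\Delta$ is strongly $w$-weighted with $w=r(r-1)(\Delta-1)+1$.
\end{proposition}

\begin{proof}
Order the edges and choose their weights one at a time. Let $u\neq v$ lie in a common edge, and let $e$ be the last edge of $D(u,v)$. When $\omega(e)$ is chosen, all other terms on the right of \eqref{eq:diff} are fixed, so at most one value of $\omega(e)$ makes the difference zero. A pair that restricts $e$ in this way consists of a vertex $u\in e$ and a vertex $v\notin e$ lying with $u$ in an edge $f\ne e$. There are $r$ choices for $u$, at most $\Delta-1$ for $f$ and at most $r-1$ for $v$. So at most $w-1$ values are forbidden for $\omega(e)$.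
\end{proof}

Is the dependence on the degrees necessary? Counting suggests that it is not. A vertex of degree $d$ must avoid the weighted degrees of at most $d(r-1)$ other vertices, and its own weighted degree ranges over $d(w-1)+1$ values, which is more as soon as $w\ge r$. But this count ignores two things: one edge weight enters $r$ weighted degrees at once, and two vertices of large degree may have $|D(u,v)|=1$, so that a single weight decides whether they are separated. Some loss is indeed unavoidable. It is known that for infinitely many $r$ there is a nice $r$-uniform hypergraph that is not strongly $(r^2-r)$-weighted, and that for all large $r$ there is one that is not strongly $(r^2-o(r^2))$-weighted. The following conjecture is posed by Bennett, Dudek, Frieze and Helenius \cite{BDFH}: \emph{for every $r\ge3$ there is a constant $w=w(r)$ such that each nice $r$-uniform hypergraph is strongly $w$-weighted.} We prove it.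

\begin{theorem}\label{thm:main}
Let $r\ge2$. Every nice $r$-uniform hypergraph is strongly $w$-weighted with $w=4r^3-4r^2+1$.
\end{theorem}

The proof does not use uniformity, and it separates any prescribed set of pairs that can be separated at all. We therefore work in the following setting. Let $r\ge2$, let $V$ be a finite set, and let $E$ be a finite family of subsets of $V$, each of size \emph{at most} $r$; we say that $(V,E)$ has \emph{rank at most $r$}. Repeated edges are allowed and count as different members of $E$. All definitions above apply unchanged. Let $\mathcal C$ be any set of unordered pairs $\{u,v\}$, $u\neq v$, such that $u$ and $v$ lie in a common edge and $D(u,v)\ne\emptyset$. We call $\mathcal C$ \emph{balanced} if $d(u)=d(v)$ for all $\{u,v\}\in\mathcal C$; this is automatic in a regular hypergraph.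

The core of the paper is a version of the problem with real weights, in which ``distinct'' is replaced by ``at least $s$ apart''.

\begin{theorem}[real weights]\label{thm:real}
Let $s>0$ and $a\in\mathbb R^V$. There is $x\in\mathbb R^E$ such that, with $S_v=a_v+\sum_{e\ni v}x_e$,
\begin{itemize}
\item[(i)] $|S_u-S_v|\ge s$ for all $\{u,v\}\in\mathcal C$;
\item[(ii)] $|x_e|\le r(r-1)s$ for all $e\in E$, and $|x_e|\le\frac12r(r-1)s$ for all $e\in E$ if $\mathcal C$ is balanced.
\end{itemize}
\end{theorem}

The offsets $a_v$ are there because the weights $x_e$ lie in an interval around $0$, while we want positive weights. Adding a constant $M$ to all weights afterwards would change $S_u-S_v$ by $M(d(u)-d(v))$ and could destroy (i); so the shift is made first and recorded in $a$. Rounding the real weights gives the following, in which each edge has its own interval of allowed weights and the gap is arbitrary.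

\begin{theorem}[integer weights]\label{thm:int}
Let $t\ge1$ be an integer, let $X=r(r-1)(2r+t-1)$, and let $m_e$ $(e\in E)$ be arbitrary integers. There are integers $\omega(e)\in\{m_e,m_e+1,\dots,m_e+2X\}$ with $|\sigma_\omega(u)-\sigma_\omega(v)|\ge t$ for all $\{u,v\}\in\mathcal C$. If $\mathcal C$ is balanced, then $X$ may be replaced by the integer $X/2$.
\end{theorem}

\begin{corollary}\label{cor:equiv}
For a hypergraph $H$ of rank at most $r$ the following are equivalent: $H$ is nice; $H$ is strongly $w$-weighted for some $w$; $H$ is strongly $(4r^3-4r^2+1)$-weighted.
\end{corollary}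

The lower bounds come from one family of examples.

\begin{theorem}[lower bounds]\label{thm:lower}
Let $r\ge3$ with $r-1$ a prime power. There is a nice $r$-uniform $2$-regular hypergraph $J_r$ such that
\begin{itemize}
\item[(a)] for $s>0$, every real weighting $x$ in which any two vertices of a common edge have sums $\sum_{e\ni v}x_e$ differing by at least $s$ satisfies $\max_ex_e-\min_ex_e\ge r(r-1)s$;
\item[(b)] $J_r$ is not strongly $(r^2-r)$-weighted.
\end{itemize}
\end{theorem}

For regular hypergraphs Theorem~\ref{thm:real} puts the weights in an interval of length $r(r-1)s$, and by Theorem~\ref{thm:lower}(a) this length cannot be reduced when $r-1$ is a prime power. For general hypergraphs Theorem~\ref{thm:real} gives length $2r(r-1)s$, within a factor $2$ of this lower bound. For integer weights, the least $w(r)$ valid in the conjecture satisfies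
\[
r^2-r+1\le w(r)\le 4r^3-4r^2+1
\]
whenever $r\geq 3$ and $r-1$ is a prime power.

Sections~\ref{sec:push} and~\ref{sec:size} prove parts (i) and (ii) of Theorem~\ref{thm:real}. Section~\ref{sec:round} contains the rounding lemma and the integer results, and Section~\ref{sec:lower} the lower bounds.

\section{Pushing pairs apart}\label{sec:push}

Fix $s>0$ and $a\in\mathbb R^V$. The greedy argument makes one edge responsible for each pair, and an edge may be responsible for a number of pairs that grows with the degrees. With real weights the task of separating $u$ from $v$ can instead be shared equally by all edges of $D(u,v)$.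

For distinct vertices $u,v$ let $g^{uv}\in\mathbb R^E$ be given by
\[
g^{uv}_e=\mathbf 1[u\in e]-\mathbf 1[v\in e].
\]
Its entries are $+1$ on $E(u)\setminus E(v)$, $-1$ on $E(v)\setminus E(u)$ and $0$ elsewhere. With the standard inner product and norm on $\mathbb R^E$ we have $g^{vu}=-g^{uv}$, $\|g^{uv}\|^2=|D(u,v)|$, and for every $x\in\mathbb R^E$
\begin{equation}\label{eq:S}
S_u-S_v=a_u-a_v+\langle x,g^{uv}\rangle .
\end{equation}
For $\{u,v\}\in\mathcal C$ put
\[
c_{uv}=c_{vu}=\frac{s}{|D(u,v)|},\qquad\text{so that}\qquad c_{uv}\|g^{uv}\|^2=s .
\]
Adding the \emph{push} $c_{uv}g^{uv}$ to $x$ raises $S_u-S_v$ by exactly $s$ and changes no weight by more than $c_{uv}$. No vector $\delta$ does this more cheaply: if $\langle\delta,g^{uv}\rangle=s$, then $s\le|D(u,v)|\max_e|\delta_e|$.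

Each pair can push in either direction. An \emph{orientation} of $\mathcal C$ is a set $\mathcal O$ of ordered pairs containing exactly one of $(u,v)$, $(v,u)$ for each $\{u,v\}\in\mathcal C$, and no other pairs. It defines the weighting
\begin{equation}\label{eq:x}
x(\mathcal O)=\sum_{(u,v)\in\mathcal O}c_{uv}\,g^{uv}.
\end{equation}
The difficulty is that the pushes interfere. For $(u,v)\in\mathcal O$ and $x=x(\mathcal O)$, equation \eqref{eq:S} gives
\begin{equation}\label{eq:R}
S_u-S_v=s+R_{uv},\qquad R_{uv}=a_u-a_v+\sum_{(u',v')\in\mathcal O\setminus\{(u,v)\}}c_{u'v'}\langle g^{u'v'},g^{uv}\rangle ,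
\end{equation}
where $R_{uv}$ is the value that $S_u-S_v$ would have without the push of the pair itself. So we look for an orientation with $R_{uv}\ge0$ for all $(u,v)\in\mathcal O$: every pair should push in the direction in which the offsets and the other pairs have already moved it.

\begin{example}[the triangle]\label{ex:triangle}
Let $V=\{1,2,3\}$ with edges $12,13,23$, let $\mathcal C$ consist of all three pairs, and take $a=0$, $s=1$. Each $D(u,v)$ has two edges, so all $c_{uv}$ equal $\frac12$. In the coordinates $(12,13,23)$,
\[
g^{12}=(0,1,-1),\qquad g^{23}=(1,-1,0),\qquad g^{13}=(1,0,-1).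
\]
For the cyclic orientation $\{(1,2),(2,3),(3,1)\}$ we get $x=\frac12(g^{12}+g^{23}-g^{13})=0$. The pushes cancel: $R_{12}=\frac12\langle g^{23},g^{12}\rangle-\frac12\langle g^{13},g^{12}\rangle=-\frac12-\frac12=-1$, and by the cyclic symmetry $R_{23}=R_{31}=-1$. Reverse the pair $(3,1)$. Now $x=\frac12(g^{12}+g^{23}+g^{13})=(1,0,-1)$, and $(S_1,S_2,S_3)=(1,0,-1)$. All three pairs are separated in the chosen direction, with $R_{12}=R_{23}=0$ and $R_{13}=1$. The reversal raised $\frac12\|x\|^2$ from $0$ to $1$: pushes that agree add up to a long vector, and pushes that disagree cancel.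
\end{example}

In general, reversing a pair with $R_{uv}<0$ repairs that pair, since then $R_{vu}=-R_{uv}>0$, but it changes $R$ for other pairs, and repairs might cycle. They do not, because the interference is symmetric: $c_{uv}$ times the effect of the push of $(u',v')$ on $S_u-S_v$ is $c_{uv}c_{u'v'}\langle g^{uv},g^{u'v'}\rangle$, which is unchanged when the two pairs are interchanged. These products are the cross terms in the expansion of $\frac12\|x(\mathcal O)\|^2$. Adding a linear term that accounts for the offsets, we define
\[
\Phi(\mathcal O)=\tfrac12\|x(\mathcal O)\|^2+\sum_{(u,v)\in\mathcal O}c_{uv}(a_u-a_v).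
\]

\begin{lemma}\label{lem:flip}
Let $(u,v)\in\mathcal O$, let $\mathcal O'$ be obtained from $\mathcal O$ by replacing $(u,v)$ with $(v,u)$, and let the sums $S$ be those of $x(\mathcal O)$. Then
\[
\Phi(\mathcal O')-\Phi(\mathcal O)=2c_{uv}\bigl(s-(S_u-S_v)\bigr).
\]
Consequently, if $\mathcal O$ maximizes $\Phi$, then $S_u-S_v\ge s$ for all $(u,v)\in\mathcal O$.
\end{lemma}

\begin{proof}
Write $x=x(\mathcal O)$, $c=c_{uv}$, $g=g^{uv}$. Since $g^{vu}=-g$, we have $x(\mathcal O')=x-2cg$, and
\[
\tfrac12\|x-2cg\|^2-\tfrac12\|x\|^2=-2c\langle x,g\rangle+2c^2\|g\|^2=-2c\langle x,g\rangle+2cs .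
\]
In the linear term, $c(a_u-a_v)$ is replaced by $c(a_v-a_u)$, a change of $-2c(a_u-a_v)$. The total change is $2c\bigl(s-(a_u-a_v)-\langle x,g\rangle\bigr)$, which is the stated value by \eqref{eq:S}. If $\mathcal O$ maximizes $\Phi$, the change is at most $0$, and $c>0$.
\end{proof}

There are finitely many orientations, so a maximizer of $\Phi$ exists. The lemma also shows how to find a suitable orientation: reversing any pair with $S_u-S_v<s$ strictly increases $\Phi$, so repeated reversals stop, and they stop only when all pairs are separated.

\begin{remark}\label{rem:norm}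
In Section~\ref{sec:round} the offsets have the form $a_v=\sum_{e\ni v}\mu_e$ for a weighting $\mu\in\mathbb R^E$. Then $a_u-a_v=\langle\mu,g^{uv}\rangle$, the linear term equals $\langle\mu,x(\mathcal O)\rangle$, and $\Phi(\mathcal O)=\frac12\|\mu+x(\mathcal O)\|^2-\frac12\|\mu\|^2$. The rule then reads: among the weightings $\mu+\sum\pm c_{uv}g^{uv}$, take one of largest Euclidean norm.
\end{remark}

\section{The size of the real weights}\label{sec:size}

It remains to bound the entries of $x(\mathcal O)$ independently of the degrees. We use only the triangle inequality, so the bound holds for every orientation. Fix an edge $e$ and a vertex $u\in e$ of degree $d$, and consider the pairs $\{u,v\}$ with $v\notin e$; each contributes $s/|D(u,v)|$ to the bound on $|x_e|$. Two extreme cases show what to expect. If each $v$ shares only one edge with $u$, there may be $(d-1)(r-1)$ such vertices, but $|D(u,v)|\ge d-1$ for each. If each $v$ lies in all $d-1$ edges at $u$ other than $e$, then $|D(u,v)|$ may be $1$, but there are at most $r-1$ such vertices, since they all lie in one edge with $u$. In both cases the total is at most $(r-1)s$. The proof interpolates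 between the two.

\begin{lemma}\label{lem:size}
For every orientation $\mathcal O$ of $\mathcal C$ and every $e\in E$, we have $|x(\mathcal O)_e|\le r(r-1)s$, and $|x(\mathcal O)_e|\le\frac12r(r-1)s$ if $\mathcal C$ is balanced.
\end{lemma}

\begin{proof}
Fix $e$. A pair contributes to the $e$-th coordinate of \eqref{eq:x} only if exactly one of its vertices lies in $e$, and then it contributes $\pm c_{uv}$. For $u\in e$ let $N(u)$ be the set of $v\notin e$ with $\{u,v\}\in\mathcal C$. Then
\begin{equation}\label{eq:tri}
|x(\mathcal O)_e|\le s\sum_{u\in e}\ \sum_{v\in N(u)}\frac1{|D(u,v)|}.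
\end{equation}
Fix $u\in e$ with $N(u)\neq\emptyset$, put $d=d(u)$, and for $v\in N(u)$ let $b_v=|E(u)\cap E(v)|$. We have $b_v\ge1$ because $u$ and $v$ share an edge, and $b_v\le d-1$ because $e\in E(u)\setminus E(v)$. In particular $d\ge2$. For $1\le b\le d-1$,
\[
b(d-b)-(d-1)=(b-1)(d-1-b)\ge0,\qquad\text{that is,}\qquad\frac1{d-b}\le\frac b{d-1},
\]
with equality in the two extreme cases $b=1$ and $b=d-1$. The point of this linear bound is that the sum of the $b_v$ can be counted. It is the number of pairs $(v,f)$ with $v\in N(u)$, $f\in E(u)$ and $v\in f$. Here $f\neq e$ because $v\notin e$, so there are at most $d-1$ choices for $f$, and $f$ has at most $r-1$ vertices other than $u$. Hence $\sum_{v\in N(u)}b_v\le(d-1)(r-1)$. Since $|D(u,v)|\ge|E(u)\setminus E(v)|=d-b_v$,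
\[
\sum_{v\in N(u)}\frac1{|D(u,v)|}\le\sum_{v\in N(u)}\frac1{d-b_v}\le\frac1{d-1}\sum_{v\in N(u)}b_v\le r-1 .
\]
As $|e|\le r$, inequality \eqref{eq:tri} gives $|x(\mathcal O)_e|\le r(r-1)s$. If $\mathcal C$ is balanced, then also $|E(v)\setminus E(u)|=d(v)-b_v=d-b_v$, so $|D(u,v)|=2(d-b_v)$, the inner sum is at most $\frac12(r-1)$, and the bound is halved.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:real}]
Let $\mathcal O$ maximize $\Phi$ and put $x=x(\mathcal O)$. Every pair of $\mathcal C$ occurs in $\mathcal O$ in some order, so Lemma~\ref{lem:flip} gives (i). Lemma~\ref{lem:size} gives (ii).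
\end{proof}

The two conditions on $\mathcal C$ play separate roles. The condition $D(u,v)\neq\emptyset$ makes $c_{uv}$ defined, and it is all that Lemma~\ref{lem:flip} needs. The common edge is used only for $b_v\ge1$, and (ii) fails without it: take $n$ disjoint edges, one vertex from each, $a=0$, and let $\mathcal C$ consist of all pairs of these vertices. Their sums are the $n$ edge weights, so (i) forces a range of at least $(n-1)s$.

\begin{example}[complete graphs]\label{ex:Kn}
Let $H=K_n$ on $\{1,\dots,n\}$ with $n\ge3$, let $\mathcal C$ consist of all pairs, and let $a=0$. Then $|D(u,v)|=2(n-2)$ and $c_{uv}=c=s/(2(n-2))$. Take $\mathcal O=\{(i,j):i<j\}$. A vertex $k$ is the first entry of $n-k$ pairs and the second entry of $k-1$ pairs, so for the edge $e=\{k,l\}$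
\[
x_{e}=c\bigl((n+1-2k)+(n+1-2l)\bigr)=\frac{n+1-k-l}{n-2}\,s .
\]
As $3\le k+l\le 2n-1$, the weights lie in $[-s,s]$ and both endpoints occur, so the balanced bound $\frac12r(r-1)s=s$ is attained. Each of the $n-2$ vertices $l\neq k,k+1$ contributes $x_{\{k,l\}}-x_{\{k+1,l\}}=s/(n-2)$ to $S_k-S_{k+1}$, so $S_k-S_{k+1}=s$. The range of the weights does not depend on $n$, whereas Proposition~\ref{prop:greedy} asks for $2n-3$ integers. For $n=3$ this is the second orientation of Example~\ref{ex:triangle}.
\end{example}

\section{Rounding to integer weights}\label{sec:round}

Rounding each $x_e$ to the nearest integer may move the sum at $v$ by as much as $d(v)/2$. To absorb this we would need $s$ of the order of the degrees, and the gain over the greedy bound would be lost. We need a rounding whose error at a vertex depends on $r$ only. The Beck--Fiala argument provides it. While many edges at a vertex are still fractional we keep the sum at that vertex exactly fixed; since an edge has at most $r$ vertices, there are always fewer such vertices than fractional edges, so there is room to move.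

\begin{lemma}\label{lem:round}
Let $(V,E)$ have rank at most $r$. For every $x\in\mathbb R^E$ there is $y\in\mathbb Z^E$ with $y_e\in\{\lfloor x_e\rfloor,\lceil x_e\rceil\}$ for all $e\in E$ and $\bigl|\sum_{e\ni v}(y_e-x_e)\bigr|<r$ for all $v\in V$.
\end{lemma}

\begin{proof}
Let $B$ be the box of all $z\in\mathbb R^E$ with $\lfloor x_e\rfloor\le z_e\le\lceil x_e\rceil$ for every $e$. We construct points $z^0=x,z^1,z^2,\dots$ of $B$. Let $F_k$ be the set of edges $e$ with $z^k_e\notin\mathbb Z$, and let $A_k$ be the set of vertices lying in more than $r$ edges of $F_k$. If $F_k=\emptyset$, stop and put $y=z^k$.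

Suppose $F_k\ne\emptyset$. Counting incidences between $A_k$ and $F_k$ gives $(r+1)|A_k|\le\sum_{e\in F_k}|e|\le r|F_k|$, so $|A_k|<|F_k|$. A homogeneous linear system with fewer equations than unknowns has a nonzero solution, so there is $q\in\mathbb R^E$, $q\neq0$, vanishing outside $F_k$, with $\sum_{e\ni v}q_e=0$ for all $v\in A_k$. For $e\in F_k$ the number $z^k_e$ lies strictly between $\lfloor x_e\rfloor$ and $\lceil x_e\rceil$. Hence the largest $\tau$ with $z^k+\tau q\in B$ is positive, and it is finite because $q\ne0$ and $B$ is bounded. Put $z^{k+1}=z^k+\tau q$. Coordinates outside $F_k$ are unchanged, and some coordinate in $F_k$ has reached an endpoint of its interval. So $F_{k+1}$ is a proper subset of $F_k$, and the process ends at an integer point $y\in B$, which has $y_e\in\{\lfloor x_e\rfloor,\lceil x_e\rceil\}$.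

Fix $v$ and let $k$ be the first index with $v\notin A_k$; it exists because the last set $A_k$ is empty. In each earlier step the sum at $v$ was preserved, so $\sum_{e\ni v}z^k_e=\sum_{e\ni v}x_e$. Edges outside $F_k$ have $y_e=z^k_e$. For $e\in F_k$ we have $|y_e-z^k_e|<1$, since $z^k_e$ is an interior point and $y_e$ an endpoint of an interval of length $1$. At most $r$ edges at $v$ belong to $F_k$. So $\bigl|\sum_{e\ni v}(y_e-z^k_e)\bigr|$ is a sum of at most $r$ terms of absolute value less than $1$, and it is less than $r$.
\end{proof}

A difference $S_u-S_v$ thus loses less than $2r$ in the rounding, and an integer larger than $t-1$ is at least $t$. This dictates the choice of $s$.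

\begin{proof}[Proof of Theorem~\ref{thm:int}]
Let $s=2r+t-1$, so that $X=r(r-1)s$. Put $Y=X$ in general and $Y=X/2$ if $\mathcal C$ is balanced; $Y$ is an integer because $r(r-1)$ is even. Let $\mu_e=m_e+Y$ be the midpoint of the allowed interval $\{m_e,\dots,m_e+2Y\}$. Apply Theorem~\ref{thm:real} with $a_v=\sum_{e\ni v}\mu_e$ to get $x$ with $|x_e|\le Y$, and let $y$ be given by Lemma~\ref{lem:round}. Since $Y$ is an integer, $\lfloor x_e\rfloor\ge-Y$ and $\lceil x_e\rceil\le Y$, so $\omega(e)=\mu_e+y_e$ lies in $\{m_e,\dots,m_e+2Y\}$. For every vertex $v$,
\[
|\sigma_\omega(v)-S_v|=\Bigl|\sum_{e\ni v}(y_e-x_e)\Bigr|<r .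
\]
Hence for $\{u,v\}\in\mathcal C$,
\[
|\sigma_\omega(u)-\sigma_\omega(v)|>|S_u-S_v|-2r\ge s-2r=t-1,
\]
and the left side is an integer.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:equiv} and Theorem~\ref{thm:main}]
Let $H$ be nice of rank at most $r$, and let $\mathcal C$ be the set of all pairs of distinct vertices lying in a common edge; niceness says exactly that this $\mathcal C$ is allowed. Take $t=1$ and all $m_e=1$ in Theorem~\ref{thm:int}. Then $X=2r^2(r-1)$, and we obtain a strong weighting with values in $\{1,\dots,2X+1\}$, where $2X+1=4r^3-4r^2+1$. For $r$-uniform $H$ this is Theorem~\ref{thm:main}. In the corollary, it shows that the first statement implies the third. The third implies the second, and the second implies the first by \eqref{eq:diff}.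
\end{proof}

For regular nice hypergraphs the balanced case of Theorem~\ref{thm:int} gives $w=X+1=2r^3-2r^2+1$ in the same way.

\section{Flags of a projective plane}\label{sec:lower}

To find hypergraphs that need many weights we give the vertices as little freedom as niceness allows. Suppose every vertex lies in exactly two edges. If $u,v\in f$ have $E(u)=\{f,e\}$ and $E(v)=\{f,e'\}$, then $\sigma_\omega(u)-\sigma_\omega(v)=\omega(e)-\omega(e')$, so separating $u$ from $v$ means separating the weights of $e$ and $e'$. By Proposition~\ref{prop:greedy} with $\Delta=2$, the number $r(r-1)+1$ of weights suffices. To force that many we want $r(r-1)+1$ edges, every two of which are linked through a third edge $f$ in this way. A projective plane supplies them.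

Let $q$ be a prime power and $\mathbb F_q$ the field with $q$ elements. The \emph{points} and \emph{lines} of the projective plane of order $q$ over $\mathbb F_q$ are the $1$-dimensional and the $2$-dimensional subspaces of $\mathbb F_q^3$, and we write $p\in\ell$ when the line $\ell$ contains the point $p$. We use four facts. Lines are the kernels of nonzero linear forms, taken up to a scalar, so there are $(q^3-1)/(q-1)=q^2+q+1$ lines. A line contains $(q^2-1)/(q-1)=q+1$ points. The forms vanishing on a point make up a $2$-dimensional space, so a point lies on $q+1$ lines. Two distinct lines meet in a point, because two distinct $2$-dimensional subspaces of $\mathbb F_q^3$ intersect in dimension $2+2-3=1$.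

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Take $q=r-1$. The plane has $N=q^2+q+1=r^2-r+1$ lines, every line has $r$ points, and every point is on $r$ lines. The vertices of $J_r$ are the \emph{flags} $(p,\ell)$ with $p\in\ell$. The edges are
\[
f_p=\{(p,\ell):\ell\ni p\}\quad(p\text{ a point}),\qquad e_\ell=\{(p,\ell):p\in\ell\}\quad(\ell\text{ a line}).
\]
Every edge has $r$ vertices, and the flag $(p,\ell)$ lies in exactly the two edges $f_p$ and $e_\ell$. The hypergraph is nice. Two distinct vertices of $f_p$ are $(p,\ell)$ and $(p,\ell')$ with $\ell\neq\ell'$, and $e_\ell$ contains only the first. Two distinct vertices of $e_\ell$ are $(p,\ell)$ and $(p',\ell)$ with $p\ne p'$, and $f_p$ contains only the first.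

Let $x$ be as in (a), and let $\ell\ne\ell'$ be lines, meeting in the point $p$. The vertices $(p,\ell)$ and $(p,\ell')$ of $f_p$ have sums $x_{f_p}+x_{e_\ell}$ and $x_{f_p}+x_{e_{\ell'}}$, so $|x_{e_\ell}-x_{e_{\ell'}}|\ge s$. List the $N$ numbers $x_{e_\ell}$ in increasing order; each of the $N-1$ consecutive gaps is at least $s$, so their range is at least $(N-1)s=r(r-1)s$. This is (a). A strong integer weighting satisfies the hypothesis of (a) with $s=1$, so its largest and smallest values differ by at least $r^2-r$, which is impossible inside $\{1,\dots,r^2-r\}$. This is (b).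
\end{proof}

For $J_r$ itself both problems are settled exactly. It is regular, so Theorem~\ref{thm:real} with $a=0$ gives real weights in an interval of length $r(r-1)s$, matching (a); and Proposition~\ref{prop:greedy} with $\Delta=2$ shows that it is strongly $(r^2-r+1)$-weighted, matching (b). The smallest case $J_3$ has $7\cdot3=21$ vertices and $14$ edges and needs exactly $7$ weights.

\begin{remark}\label{rem:gap}
The only loss between the order $r^2$ in Theorem~\ref{thm:real} and the order $r^3$ in Theorem~\ref{thm:main} is the rounding error $r$ in Lemma~\ref{lem:round}. Suppose that lemma held with ``$<K$'' in place of ``$<r$''. Take $s=2K$ and $Y=\lceil2Kr(r-1)\rceil$ in the proof of Theorem~\ref{thm:int}, with all $m_e=1$. Then $|x_e|\le Y$, the weights lie in $\{1,\dots,2Y+1\}$, and $|\sigma_\omega(u)-\sigma_\omega(v)|>s-2K=0$ on $\mathcal C$. This would give $w\le2\lceil2Kr(r-1)\rceil+1$. We do not determine the order of the least $w(r)$ between $r^2$ and $r^3$.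
\end{remark}

\begin{thebibliography}{9}
\bibitem{BDFH}
Patrick Bennett, Andrzej Dudek, Alan Frieze, Laars Helenius,
\emph{Weak and strong versions of the 1-2-3 conjecture for uniform hypergraphs},
arXiv:1511.04569 (2015).
\end{thebibliography}
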